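\title{Minimal norms in the ideal classes of cyclic quartic CM fields}

\begin{abstract}
For an ideal class $\mathcal C$ of a cyclic quartic CM field $K$, let $N(\mathcal C)$ be the least norm of an integral ideal in $\mathcal C$. We show that the average of $(|\Delta_K|^{1/2}/N(\mathcal C))^{1/2}$ over the class group is not bounded as $K$ varies. More precisely, when $K$ runs through the cyclic quartic CM fields with a fixed real quadratic subfield $F$, the upper limit of this average has exact order $R_F^{1/2}$, where $R_F$ is the regulator of $F$. The upper bound is a count of ideals of small norm. The lower bound is a second moment argument in a family of quadratic twists: pairs of equivalent ideals of norm about $|\Delta_K|^{1/2}/R_F$ are parametrized by a quadratic congruence, which is counted with Poisson summation and Gauss sums, with constants independent of $F$.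
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{cyclic quartic CM field} is a totally imaginary quadratic extension $K$ of a real quadratic field $F$ such that $K/\mathbb Q$ is Galois with cyclic group of order $4$. Let $\Delta_K$ be its discriminant, $D_K=|\Delta_K|^{1/2}$, $\operatorname{Cl}_K$ its class group and $h_K$ its class number. For $\mathcal C\in\operatorname{Cl}_K$ let $N(\mathcal C)$ be the least absolute norm of an integral ideal in $\mathcal C$, and for $0<s<1$ put
\[
A_s(K)=\frac1{h_K}\sum_{\mathcal C\in\operatorname{Cl}_K}\Big(\frac{D_K}{N(\mathcal C)}\Big)^{s}.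
\]
The following question comes from the paper \cite{FLL} of Frey, Le Fourn and Lorenzo Garc\'ia.

\medskip
\noindent\emph{Is $A_{1/2}(K)$ bounded by an absolute constant when $K$ runs through all cyclic quartic CM fields?}
\medskip

Minkowski's bound
\begin{equation}\label{eq:mink}
N(\mathcal C)\le\frac{4!}{4^4}\Big(\frac4\pi\Big)^2D_K=\frac{3}{2\pi^2}D_K<D_K
\end{equation}
shows that every term of the sum exceeds $1$, so $A_s(K)\ge1$. The largest term, $D_K^s$, comes from the principal class. For $K=\mathbb Q(\zeta_5)$, where $|\Delta_K|=125$, the bound \eqref{eq:mink} is less than $2$, so $h_K=1$ and $A_{1/2}(K)=125^{1/4}$. The question is whether the classes that contain an ideal of norm much smaller than $D_K$ are rare enough.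

The analogue for an imaginary quadratic field suggests that they are. The integral ideals in the class of $\mathfrak a$ are the $\alpha\mathfrak a$ with $0\neq\alpha\in\mathfrak a^{-1}$, so $N(\mathcal C)=|\alpha|^2N\mathfrak a$ for a shortest vector $\alpha$ of the lattice $\mathfrak a^{-1}\subset\mathbb C$. Write $\mathfrak a^{-1}=\alpha(\mathbb Z+\mathbb Z\tau)$ with $\tau$ in the standard fundamental domain. Comparing covolumes gives $|\alpha|^2\operatorname{Im}\tau=D/(2N\mathfrak a)$, where $D$ is the square root of the absolute discriminant; hence $D/N(\mathcal C)=2\operatorname{Im}\tau$. The average measures how far the points $\tau$ climb into the cusp, and $y^s$ is integrable against $y^{-2}\,dx\,dy$ on the fundamental domain exactly when $s<1$. One would therefore guess a uniform bound. In degree $4$ this guess is right as long as $F$ is fixed, and wrong when $F$ varies.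

For a real quadratic field $F$ let $d$ be its discriminant, $\varepsilon_F>1$ its fundamental unit and $R_F=\log\varepsilon_F$ its regulator. Call $F$ \emph{admissible} if it is contained in some cyclic quartic CM field. An admissible $F$ lies in infinitely many such fields (Lemma~\ref{lem:family}), and $\limsup_{K\supset F}$ denotes the upper limit over cyclic quartic CM fields $K\supset F$ as $|\Delta_K|\to\infty$.

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that $\limsup_{K\supset F}A_s(K)\ge c\,R_F^{\,s}$ for every admissible $F$ and every $0<s<1$.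
\end{theorem}

\begin{theorem}\label{thm:upper}
For every admissible $F$ and every $0<s<1$,
\[
\limsup_{K\supset F}A_s(K)\le\Big(1+\frac{12\pi^2}{1-s}\Big)R_F^{\,s}.
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the question is no: $\sup_KA_{1/2}(K)=\infty$. For every admissible $F$,
\[
c\,R_F^{1/2}\le\limsup_{K\supset F}A_{1/2}(K)\le(1+24\pi^2)R_F^{1/2},
\]
so $A_{1/2}(K)$ is bounded when $F$ is fixed, and for a set $\mathcal F$ of admissible fields, $\sup_{F\in\mathcal F}\limsup_{K\supset F}A_{1/2}(K)$ is finite if and only if $\mathcal F$ is finite.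
\end{corollary}

\begin{proof}
The two inequalities are the theorems with $s=\frac12$, and boundedness for fixed $F$ follows because only finitely many $K$ have discriminant below a given bound. Write $\varepsilon_F=(a+b\sqrt d)/2$ with $a,b\in\mathbb Z$. Its conjugate $\varepsilon_F'$ has absolute value less than $1$, so $a=\varepsilon_F+\varepsilon_F'$ and $b\sqrt d=\varepsilon_F-\varepsilon_F'$ are positive. Hence $R_F\ge\log\frac{1+\sqrt d}2$, which tends to infinity with $d$; this gives the statement about $\mathcal F$. It remains to find infinitely many admissible fields. Let $p\equiv5\pmod 8$ be prime and $\chi$ a character of order $4$ modulo $p$. It sends a primitive root to $\pm i$, and $(p-1)/2\equiv2\pmod4$, so $\chi(-1)=(\pm i)^{(p-1)/2}=-1$. The quartic subfield of $\mathbb Q(\zeta_p)$ is therefore a cyclic quartic CM field (see Section~\ref{sec:tools}), and it contains $\mathbb Q(\sqrt p)$.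
\end{proof}

Only Theorem~\ref{thm:lower} is needed for the negative answer. The regulator enters through a comparison of two counts. Let $\rho_K$ be the residue of $\zeta_K$ at $1$. There should be about $\rho_KX$ ideals of norm at most $X$, while the class number formula gives $h_K\asymp\rho_KD_K/R_F$. The counts balance at $X=D_K/R_F$, not at $D_K$. Below this scale there are fewer ideals than classes, so few classes have $N(\mathcal C)$ much smaller than $D_K/R_F$; this is Theorem~\ref{thm:upper}. Conversely, if the ideals of norm at most $D_K/R_F$ do not pile up in a few classes, then a positive proportion of the classes have $D_K/N(\mathcal C)\ge R_F$; this is Theorem~\ref{thm:lower}, and ruling out the pile-up is the main work of the paper.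

Section~\ref{sec:model} explains the method for imaginary quadratic fields, Section~\ref{sec:tools} collects the standard facts, and Section~\ref{sec:upper} proves the upper bound. Section~\ref{sec:family} reduces Theorem~\ref{thm:lower} to three averages over a family of twists, which are estimated in Sections \ref{sec:first}--\ref{sec:count}.

\medskip
\noindent\textbf{Notation.} The letter $q$ denotes a rational prime, $N$ the absolute norm, $\tau$ and $\tau_4$ the divisor functions, $\omega(n)$ the number of prime factors of $n$, $\|\cdot\|$ the distance to the nearest integer, and $e(z)=e^{2\pi iz}$. Implied constants without a subscript are absolute.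

\section{A model: imaginary quadratic fields}\label{sec:model}

Let $m\equiv3\pmod4$ be squarefree and $K=\mathbb Q(\sqrt{-m})$, so that $D=\sqrt m$. Call a pair $\mathfrak a\ne\mathfrak b$ of ideals of squarefree norm at most $X$ in the same class a \emph{collision}. Let $\mathfrak a=\gamma\mathfrak b$ and $n=N\mathfrak b$. Since $\mathfrak b\bar{\mathfrak b}=(n)$, the element $n\gamma$ generates $\mathfrak a\bar{\mathfrak b}$, so $n\gamma=\frac12(a+b\sqrt{-m})$ with $a,b\in\mathbb Z$. Three facts constrain $(a,b)$.

\emph{Nonvanishing.} We have $b\neq0$. Otherwise $\gamma=r/r'$ in lowest terms and $r'\mathfrak a=r\mathfrak b$, so $r\mid\mathfrak a$ and $r'\mid\mathfrak b$; an ideal of squarefree norm is divisible by no integer greater than $1$, so $\mathfrak a=\mathfrak b$.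

\emph{Size.} We have $a^2+mb^2=4\,N\mathfrak a\,N\mathfrak b\le4X^2$. Together with $b\ne0$, this shows that there are no collisions when $X<\sqrt m/2$: small ideals repel each other.

\emph{Congruence.} Let $n$ be odd. Then $\mathcal O_K/\mathfrak b\cong\mathbb Z/n$, and $\mathfrak b$ is determined by the image $t$ of $\sqrt{-m}$, which satisfies $t^2\equiv-m$. As $n\gamma\in\bar{\mathfrak b}$, its conjugate lies in $\mathfrak b$, that is, $a\equiv tb\pmod n$. If $b$ is prime to $n$, then $t\equiv ab^{-1}$ and $m\equiv-a^2b^{-2}\pmod n$.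

For $m=23$ we have $\sqrt{23}/2>2$, so the unit ideal and the two primes above $2$ lie in three different classes. Just above the threshold, $1+23=4\cdot2\cdot3$ gives a collision with $a=b=1$, $N\mathfrak a=2$, $n=3$, $t=1$, and indeed $1\equiv-23\pmod3$.

For a single field it is hard to say how often the congruence holds. It becomes easy when $m$ is a variable. Let $M<m\le2M$, $X=C\sqrt M$ with $1\le C\le\sqrt M$, and $X/2<n\le X$, and count the collisions with $n$ odd and prime to $b$. There are at most $X$ values of $n$, at most $4C$ values of $b$ and at most $4X+1$ values of $a$. Then $m$ lies in one class modulo $n$, which leaves at most $M/n+1\ll M/X$ values, and $(n,a,b,m)$ determines $t$, $\mathfrak b$ and $\mathfrak a$. So there are $O(CMX)$ such collisions, against an expected order $MX$ for the number of pairs $(m,\mathfrak b)$. On average an ideal collides with $O(C)$ others, and then the Cauchy--Schwarz inequality shows that the ideals occupy $\gg MX/C$ pairs (field, class).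

The proof of Theorem~\ref{thm:lower} follows this plan over $F$ in place of $\mathbb Q$, for the fields $F(\sqrt{m\delta_0})$ with $\delta_0$ fixed and $m$ a rational integer. Four things change.
\begin{enumerate}
\item Repulsion stops far too early. The size argument excludes collisions only below $D_K/(4d)$, and the scale we need, $D_K/R_F$, is larger by the factor $Y=4d/R_F\gg\sqrt d/\log d$. So collisions have to be counted.
\item The integer $b$ becomes an ideal $\mathfrak y$ of $F$ of norm at most $Y$. The number of such ideals must be bounded by $O(YL(1,\chi_d))$. Our only lower bound for $R_F$ is about $\frac12\log d$, so a loss of $\log d$ would destroy the result.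
\item Now $D_K\asymp m$, so the modulus $n$ has the same order as the range of $m$, and the expected number of $m$ in a class modulo $n$ can be much smaller than $1$. The bound $M/n+1$ is useless; the congruence must be detected with exponential sums, using the average over $a$ as well.
\item All main terms need constants that do not depend on $F$. This dictates the choice of $\delta_0$ and the treatment of the primes dividing $d$.
\end{enumerate}

\section{Standard facts}\label{sec:tools}

Throughout, $F$ is a real quadratic field with discriminant $d$, regulator $R=R_F$, class number $h_F$ and quadratic character $\chi_d$ (primitive of conductor $d$), and $L_d=L(1,\chi_d)$.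

\medskip
\noindent\textbf{Characters.} A cyclic quartic field $K$ corresponds to a group $\{1,\chi,\chi^2,\bar\chi\}$ of primitive Dirichlet characters with $\chi$ of order $4$, and its quadratic subfield corresponds to $\chi^2$. Complex conjugation acts nontrivially on $K$ if and only if $\chi(-1)=-1$. In that case it is the unique element of order $2$ of the Galois group, so the quadratic subfield is real and $K$ is CM. Thus the cyclic quartic CM fields containing $F$ correspond to the pairs $\{\chi,\bar\chi\}$ of odd primitive characters with $\chi^2=\chi_d$ (as primitive characters). If $\chi$ has conductor $f$, then $|\Delta_K|=f^2d$ by the conductor--discriminant formula, and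
\[
\zeta_K(z)=\zeta(z)L(z,\chi_d)L(z,\chi)L(z,\bar\chi),\qquad\rho_K=L_d\,|L(1,\chi)|^2 .
\]

\noindent\textbf{Class numbers.} The class number formula reads $2h_FR=\sqrt d\,L_d$ for $F$, and $h_K=|\mu_K|D_K\rho_K/(4\pi^2R_K)$ for $K$, where $\mu_K$ is the group of roots of unity. For a CM field with maximal real subfield $F$ the index $Q_K=[\mathcal O_K^\times:\mu_K\mathcal O_F^\times]$ is $1$ or $2$. The unit rank of $K$ is $1$ and complex places are weighted by $2$, so $R_K=2R/Q_K$ and $R\le R_K\le2R$. Since $\varphi(|\mu_K|)$ divides $4$, we have $2\le|\mu_K|\le12<4\pi^2$. Therefore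
\begin{equation}\label{eq:h}
\frac{D_K\rho_K}{4\pi^2R}\le h_K\le\frac{D_K\rho_K}{R}.
\end{equation}

\noindent\textbf{Ideals of $F$.} Each ideal class of $F$ contains $\sim\frac{2R}{\sqrt d}T$ integral ideals of norm at most $T$ as $T\to\infty$. Summing over the classes, the number $\mathcal N_F(T)=\sum_{k\le T}r_F(k)$ of ideals of norm at most $T$, where $r_F=1*\chi_d$, satisfies $\mathcal N_F(T)\sim L_dT$.

\medskip
\noindent\textbf{Character sums and $L$-values.}
\begin{itemize}
\item (P\'olya--Vinogradov) $\sum_{a<k\le a+H}\chi(k)\ll\sqrt f\log f$ for every nonprincipal $\chi$ modulo $f$.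
\item (Burgess, $r=2$, valid for every modulus) $\sum_{a<k\le a+H}\chi(k)\ll_\epsilon H^{1/2}f^{3/16+\epsilon}$ for primitive $\chi$ modulo $f>1$.
\item (Siegel) $L_d\gg_\epsilon d^{-\epsilon}$. In the other direction $L_d\ll\log d$.
\item $|L(1,\chi)|\gg1/\log f$ for complex $\chi$ modulo $f$.
\end{itemize}

\noindent\textbf{Quadratic extensions of $F$.} For $K=F(\sqrt\delta)$ let $\mathfrak D_{K/F}$ be the relative discriminant; then $|\Delta_K|=d^2N\mathfrak D_{K/F}$. A prime $\mathfrak q\nmid2$ of $F$ ramifies in $K$ if and only if $v_{\mathfrak q}(\delta)$ is odd. In that case $\mathfrak q\mathcal O_K=\mathfrak Q^2$, the ramification is tame, $v_{\mathfrak q}(\mathfrak D_{K/F})=1$, and the relative different is locally $\mathfrak Q$, which means that $\operatorname{Tr}_{K/F}$ maps $\mathfrak Q^{-1}$ locally into $\mathcal O_F$.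

\medskip
\noindent\textbf{Poisson summation.} Embed $F$ in $\mathbb R^2$ by $x\mapsto(x_1,x_2)$, so that $\operatorname{Tr}_{F/\mathbb Q}(x\xi)$ is the dot product. A fractional ideal $\mathfrak l$ is a lattice of covolume $\sqrt d\,N\mathfrak l$ with dual lattice $\mathfrak l^{-1}\mathfrak d^{-1}$, where $\mathfrak d$ is the different of $F$ and $N\mathfrak d=d$. For $\Phi\in C_c^\infty(\mathbb R^2)$, $\hat\Phi(\xi)=\int\Phi(x)e(-x\cdot\xi)\,dx$ and $x_0\in F$,
\begin{equation}\label{eq:poisson}
\sum_{x\in x_0+\mathfrak l}\Phi(x)=\frac1{\sqrt d\,N\mathfrak l}\sum_{\xi\in\mathfrak l^{-1}\mathfrak d^{-1}}\hat\Phi(\xi)\,e(\operatorname{Tr}(\xi x_0)).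
\end{equation}

\section{The upper bound}\label{sec:upper}

Fix an admissible $F$, and let $K\supset F$ have quartic character $\chi$ of conductor $f\to\infty$. Put $D=D_K=f\sqrt d$ and $\rho=\rho_K$. Because $K$ is cyclic, $\chi$ is complex, and so $\rho\gg_F(\log f)^{-2}$. Let $\mathcal N_K(T)$ be the number of integral ideals of $K$ of norm at most $T$. We need $\mathcal N_K(T)\ll\rho T$ for $T$ down to a power of $f$ below $f^1$; P\'olya--Vinogradov alone only reaches slightly above $f$, and this is where Burgess's bound is used.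

\begin{lemma}\label{lem:NK}
There is $f_1(F)$ such that $\mathcal N_K(T)\le3\rho T$ whenever $f\ge f_1(F)$ and $T\ge f^{4/5}$.
\end{lemma}

\begin{proof}
For nonprincipal $\psi$ and $\operatorname{Re}z>0$ we have $L(z,\psi)=z\int_1^\infty S_\psi(x)x^{-z-1}\,dx$ with $S_\psi(x)=\sum_{k\le x}\psi(k)$. On $\operatorname{Re}z=\frac12$, Burgess for $x\le f$ and P\'olya--Vinogradov for $x>f$ give
\[
|L(z,\chi)|\ll_\epsilon|z|\Big(f^{3/16+\epsilon}\int_1^f\frac{dx}x+\sqrt f\log f\int_f^\infty\frac{dx}{x^{3/2}}\Big)\ll_\epsilon|z|f^{3/16+2\epsilon},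
\]
and the same holds for $\bar\chi$. On the same line $L(z,\chi_d)\ll d|z|$ because $|S_{\chi_d}|\le d$, and $\zeta(z)=\frac z{z-1}-z\int_1^\infty\{x\}x^{-z-1}dx\ll|z|$. Thus $\zeta_K(z)\ll_{F,\epsilon}|z|^4f^{3/8+\epsilon}$. The same formulas show that $\zeta_K$ grows polynomially in the strip $\frac12\le\operatorname{Re}z\le2$.

Let $\phi:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,1]$ and supported in $[0,2)$. Its Mellin transform $\tilde\phi(z)=\int_0^\infty\phi(x)x^{z-1}dx$ is holomorphic for $\operatorname{Re}z>0$, satisfies $\tilde\phi(1)\le2$, and is $O(|z|^{-6})$ in the strip, by six integrations by parts. Mellin inversion and a shift of the contour past the pole at $1$ give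
\[
\mathcal N_K(T)\le\sum_{\mathfrak a}\phi\Big(\frac{N\mathfrak a}T\Big)=\frac1{2\pi i}\int_{\operatorname{Re}z=2}\zeta_K(z)\tilde\phi(z)T^z\,dz\le2\rho T+O_{F,\epsilon}\big(T^{1/2}f^{3/8+\epsilon}\big).
\]
For $T\ge f^{4/5}$ the error is $O_{F,\epsilon}(Tf^{-1/40+\epsilon})$, which is at most $\rho T$ for large $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Put $X=D/R$, which exceeds $f^{4/5}$ for large $f$. A class with $N(\mathcal C)>X$ has $(D/N(\mathcal C))^s<R^s$, so these classes contribute at most $R^s$ to $A_s(K)$. Each remaining class contains an ideal of norm $N(\mathcal C)\le X$, and different classes give different ideals. Their contribution to $h_KA_s(K)$ is therefore at most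
\[
\sum_{N\mathfrak a\le X}\Big(\frac D{N\mathfrak a}\Big)^s=R^s\mathcal N_K(X)+sD^s\int_1^X\mathcal N_K(T)\,T^{-s-1}\,dT .
\]
By Lemma~\ref{lem:NK} the first term and the part $T\ge f^{4/5}$ of the integral are together at most
\[
3\rho XR^s+3\rho D^s\frac{s}{1-s}X^{1-s}=\frac{3\rho XR^s}{1-s}\le\frac{12\pi^2}{1-s}R^sh_K ,
\]
since $\rho X\le4\pi^2h_K$ by \eqref{eq:h}. For $T<f^{4/5}$ we use $\mathcal N_K(T)\le\sum_{k\le T}\tau_4(k)\ll_\epsilon T^{1+\epsilon}$, which bounds the rest of the integral by $O_{F,s,\epsilon}(f^{s+\frac45(1-s)+\epsilon})$. This is $o(h_K)$, because $s+\frac45(1-s)<1$ and $h_K\gg_Ff(\log f)^{-2}$ by \eqref{eq:h}.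
\end{proof}

The hypothesis $s<1$ was used twice: for the convergence of $\int T^{-s}dT$ at small $T$, which at $s=1$ would produce a factor $\log X$, and in the last exponent.

\section{A family of twists, and the reduction to three averages}\label{sec:family}

Let $F$ be admissible. We twist one field $K_0\supset F$ by quadratic characters. The primes ramified in $K_0$ need separate treatment later, and each such prime would cost a constant factor if it were simply discarded. So we first remove all ramification that $F$ does not force.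

\begin{lemma}\label{lem:chi0}
There is an odd primitive character $\chi_0$ with $\chi_0^2=\chi_d$ whose conductor $f_0$ is divisible by $d$ and by no prime $q\nmid2d$.
\end{lemma}

\begin{proof}
Since $F$ is admissible, there is an odd primitive $\chi$ with $\chi^2=\chi_d$. Factor it as $\prod_q\chi_q$ with $\chi_q$ of $q$-power conductor. For $q\nmid 2d$ the character $\chi_q^2$ is the $q$-component of $\chi_d$, which is trivial. So $\chi'=\prod_{q\mid2d}\chi_q$ still has square $\chi_d$. Let $\chi_0=\chi'$ if $\chi'$ is odd, and otherwise let $\chi_0$ be the primitive character attached to $\chi'\chi_{-4}$. The conductor $d$ of $\chi_0^2$ divides the conductor of $\chi_0$.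
\end{proof}

Let $K_0=F(\sqrt{\delta_0})$ be the field of $\chi_0$, with $\delta_0\in F$ totally negative, and $D_0=D_{K_0}=f_0\sqrt d$. \emph{The field $K_0$ is fixed from now on. A parameter $M$ tends to infinity; the symbol $o(\cdot)$ and the phrase ``for large $M$'' may depend on $K_0$, while $c_2,C_1,C_3$ are absolute.} Put
\[
P=8d,\qquad\mathcal M=\{m\in(M,2M]:\ m\equiv1\ (\operatorname{mod}P),\ m\text{ squarefree}\}.
\]
Detecting squarefreeness by $\sum_{l^2\mid m}\mu(l)$ gives $|\mathcal M|=\sum_{l\le\sqrt{2M},\,(l,P)=1}\mu(l)\big(\frac M{Pl^2}+O(1)\big)=\frac MP\prod_{q\nmid P}(1-q^{-2})+O(\sqrt M)$. The product is at least $6/\pi^2>\frac12$, so $|\mathcal M|\ge M/(2P)$ for large $M$. For $m\in\mathcal M$ let $\psi_m=\left(\frac m\cdot\right)$ be the character of $\mathbb Q(\sqrt m)$; it is even, primitive of conductor $m$, and $\psi_m(2)=1$ as $m\equiv1\pmod8$. The congruence $m\equiv1\pmod{P}$ makes the twist invisible at the primes dividing $2d$.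

\begin{lemma}\label{lem:family}
For $m\in\mathcal M$ the character $\chi_m=\chi_0\psi_m$ belongs to the cyclic quartic CM field $K_m=F(\sqrt{m\delta_0})$, and $D_{K_m}=mD_0$. There is a fractional ideal $\mathfrak c$ of $F$, independent of $m$, with
\begin{equation}\label{eq:c}
\{\beta-\bar\beta:\beta\in\mathcal O_{K_m}\}=\mathfrak c\sqrt{m\delta_0},\qquad\mathfrak c^2\delta_0=\mathfrak D_{K_0/F},\qquad N\mathfrak c\cdot N(\delta_0)^{1/2}=D_0/d .
\end{equation}
Every prime $q\mid d$ is totally ramified in $K_m$.
\end{lemma}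

\begin{proof}
As $(m,f_0)=1$, the character $\chi_m$ is primitive of conductor $f_0m$; it is odd and $\chi_m^2=\chi_d$. So its field $K_m$ is a cyclic quartic CM field containing $F$, with $D_{K_m}=f_0m\sqrt d$. Viewed as Galois characters and restricted to the absolute Galois group of $F$, the characters $\chi_0$, $\psi_m$, $\chi_m$ cut out $F(\sqrt{\delta_0})$, $F(\sqrt m)$, $K_m$; since $\chi_m=\chi_0\psi_m$, we get $K_m=F(\sqrt{m\delta_0})$.

We claim that $\mathfrak D_{K_m/F}=m\,\mathfrak D_{K_0/F}$. At a prime above $q\mid2d$, the integer $m\equiv1\pmod{8d}$ is a unit and a square in $\mathbb Q_q$, so the completions of $K_m$ and $K_0$ agree. At a prime $\mathfrak q\mid m$, which is odd and unramified over $\mathbb Q$, the extension $K_0/F$ is unramified and $v_{\mathfrak q}(m)=1$, so $v_{\mathfrak q}(m\delta_0)$ is odd and both sides have valuation $1$. At all other primes both fields are unramified over $\mathbb Q$.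

The set in \eqref{eq:c} is an $\mathcal O_F$-submodule of $F\sqrt{m\delta_0}$, hence of the form $\mathfrak c_m\sqrt{m\delta_0}$. Locally at a prime of $F$ the ring $\mathcal O_{K_m}$ has a basis $1,\theta$; then the module is generated by $\theta-\bar\theta$, and $(\theta-\bar\theta)^2$ is the discriminant of the basis. Hence $\mathfrak c_m^2m\delta_0=\mathfrak D_{K_m/F}=m\mathfrak D_{K_0/F}$, which determines $\mathfrak c_m=\mathfrak c$ independently of $m$. Taking norms and using $N\mathfrak D_{K_0/F}=D_0^2/d^2$ gives the last formula.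

For $q\mid d$ the inertia group in $\operatorname{Gal}(K_m/\mathbb Q)\cong\mathbb Z/4$ surjects onto $\operatorname{Gal}(F/\mathbb Q)$, so it contains a generator. This uses that the group is cyclic.
\end{proof}

\begin{example}
For $F=\mathbb Q(\sqrt5)$ take $K_0=\mathbb Q(\zeta_5)$, $f_0=5$ and $\delta_0=(\zeta_5-\zeta_5^{-1})^2=-\frac{5+\sqrt5}2$ for $\zeta_5=e(1/5)$. Then $N\delta_0=5=D_0^2/d^2$ and $\mathfrak c=\mathcal O_F$. Here $P=40$, and the first twist has $m=41$ and conductor $205$.
\end{example}

The scale found in Section~\ref{sec:intro} is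
\[
X=MD_0/R,\qquad\text{so that }D_{K_m}/X\ge R\text{ for all }m\in\mathcal M .
\]
Let $\mathcal S_m$ be the set of integral ideals of $K_m$ whose norm is odd, squarefree and in $(X/2,X]$. As in the model, squarefreeness removes trivial collisions such as $\alpha\mathfrak b\sim\alpha'\mathfrak b$ with $\alpha,\alpha'\in\mathcal O_F$. Let
\[
E=\sum_{m\in\mathcal M}\#\{(\mathfrak a,\mathfrak b)\in\mathcal S_m^2:\ \mathfrak a\neq\mathfrak b,\ [\mathfrak a]=[\mathfrak b]\},\qquad\Omega=|\mathcal M|\,L_d\,X .
\]
Note that $X\asymp_{K_0}M$ and $\Omega\gg_{K_0}M^2$, so every error $o(M^2)$ is $o(\Omega)$.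

\begin{proposition}\label{prop:three}
There are absolute constants $C_1,c_2,C_3,d_0>0$ such that for large $M$:
\begin{enumerate}
\item[(a)] $\sum_{m\in\mathcal M}h_{K_m}\le C_1\Omega$;
\item[(b)] $c_2\Omega\le\sum_{m\in\mathcal M}|\mathcal S_m|\le\Omega$;
\item[(c)] $E\le C_3\Omega$, provided $d\ge d_0$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower} from Proposition~\ref{prop:three}]
Let $d\ge d_0$. For a class $\mathcal C$ of $K_m$ let $\sigma(m,\mathcal C)$ be the number of ideals of $\mathcal S_m$ in $\mathcal C$, and let $h'_m$ be the number of classes with $\sigma(m,\mathcal C)>0$. Then $\sum\sigma=\sum_m|\mathcal S_m|$ and $\sum\sigma^2=\sum_m|\mathcal S_m|+E$, so the Cauchy--Schwarz inequality gives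
\[
\sum_mh'_m\ge\frac{\big(\sum_m|\mathcal S_m|\big)^2}{\sum_m|\mathcal S_m|+E}\ge\frac{c_2^2}{1+C_3}\,\Omega\ge c'\sum_mh_{K_m},\qquad c'=\frac{c_2^2}{C_1(1+C_3)} .
\]
Hence for every large $M$ some $m\in\mathcal M$ has $h'_m\ge c'h_{K_m}$. The classes counted by $h'_m$ have $N(\mathcal C)\le X$, so $A_s(K_m)\ge c'(D_{K_m}/X)^s\ge c'R^s$. As $M\to\infty$ the discriminants tend to infinity.

For the finitely many $F$ with $d<d_0$ we use $A_s(K)\ge1$ and $R^s\le\max(1,R)$. So the theorem holds with $c$ equal to the minimum of $c'$ and the numbers $\max(1,R_F)^{-1}$, $d<d_0$.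
\end{proof}

The constant $d_0$ comes from Siegel's theorem (Lemma~\ref{lem:F}), so this proof does not give an effective value of $c$.

\section{Class numbers and small ideals on average}\label{sec:first}

Parts (a) and (b) rest on one orthogonality relation: on average over $m$, the value $\psi_m(g)$ cancels unless $g$ is a square.

\begin{lemma}\label{lem:orth}
Let $1<g\le M^2$ be odd, prime to $d$ and not a square. Then $\sum_{m\in\mathcal M}\psi_m(g)\ll M^{1/2}g^{1/4}\log(2g)$.
\end{lemma}

\begin{proof}
For odd $g>0$ the value $\psi_m(g)=\left(\frac mg\right)$ is a Jacobi symbol, and as a function of $m$ it is a character modulo $g$, nonprincipal because $g$ is not a square. Writing $m=l^2m'$ as in the count of $\mathcal M$, the sum is at most $\sum_{l\le\sqrt{2M},\,(l,P)=1}|\Sigma_l|$, where $\Sigma_l=\sum\left(\frac{m'}g\right)$ runs over $m'\in(M/l^2,2M/l^2]$ in one class $a$ modulo $P$. Since $(g,P)=1$, we have $\left(\frac{a+Pk}g\right)=\left(\frac Pg\right)\left(\frac{k+a\bar P}g\right)$ with $P\bar P\equiv1\pmod g$, and $k$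 runs over an interval; so $\Sigma_l\ll\sqrt g\log(2g)$ by P\'olya--Vinogradov. Also $|\Sigma_l|\le M/l^2+1$. Let $l_0=M^{1/2}g^{-1/4}\ge1$. The first bound for $l\le l_0$ and the second for $l>l_0$ give $l_0\sqrt g\log(2g)+O(M/l_0)+\sqrt{2M}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}(a)]
By \eqref{eq:h}, $h_{K_m}\le mD_0L_d|L(1,\chi_m)|^2/R\le2XL_d|L(1,\chi_m)|^2$, so it suffices to bound the mean of $|L(1,\chi_m)|^2$. Let $Z=M^{3/5}$. P\'olya--Vinogradov and partial summation give $\sum_{k>Z}\chi_m(k)/k\ll\sqrt{f_0M}\log(f_0M)/Z=o(1)$ uniformly in $m$, so $|L(1,\chi_m)|^2\le2\big|\sum_{k\le Z}\chi_m(k)/k\big|^2+o(1)$. Now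
\[
\sum_{m\in\mathcal M}\Big|\sum_{k\le Z}\frac{\chi_m(k)}k\Big|^2=\sum_{k,l\le Z}\frac{\chi_0(k)\bar\chi_0(l)}{kl}\sum_{m\in\mathcal M}\psi_m(kl).
\]
Only $k,l$ prime to $d$ occur, because $d\mid f_0$, and $\psi_m(kl)=\psi_m(g)$ with $g$ the odd part of $kl$, because $\psi_m(2)=1$. If $g=a^2$, the odd parts of $k$ and $l$ can be chosen in $\tau(a^2)$ ways, and the powers of $2$ contribute a factor $(\sum_j2^{-j})^2=4$; these terms total at most $4|\mathcal M|\sum_a\tau(a^2)a^{-2}$. For the other terms $g\le M^{6/5}$, and Lemma~\ref{lem:orth} bounds them by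
\[
\ll M^{1/2}\log M\sum_{k,l\le Z}(kl)^{-3/4}\ll M^{1/2}Z^{1/2}\log M=M^{4/5}\log M=o(|\mathcal M|).
\]
So (a) holds with $C_1=1+16\sum_a\tau(a^2)a^{-2}$.
\end{proof}

For $q\mid d$ let $\mathfrak q_q$ and $\mathfrak Q_q$ be the primes of $F$ and $K_m$ above $q$; by Lemma~\ref{lem:family} both have norm $q$ and $\mathfrak q_q\mathcal O_{K_m}=\mathfrak Q_q^2$. For squarefree $k\mid d$ put $\mathfrak q_k=\prod_{q\mid k}\mathfrak q_q$ and $\mathfrak Q_k=\prod_{q\mid k}\mathfrak Q_q$. An ideal of $K_m$ of odd squarefree norm is then uniquely $\mathfrak b_1\mathfrak Q_k$ with $k\mid d$ odd and squarefree and $n=N\mathfrak b_1$ squarefree and prime to $2d$. In the same way an ideal of $F$ of odd squarefree norm is uniquely $\mathfrak n\mathfrak q_k$.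

\begin{proof}[Proof of Proposition~\ref{prop:three}(b)]
Let $n$ be squarefree and prime to $2d$. The number of primes of $K_m$ of norm $q$ is the $q$-th coefficient of $\zeta_{K_m}$, namely $1+\chi_d(q)+\chi_m(q)+\bar\chi_m(q)$. So the number of ideals of norm $n$ is
\[
\prod_{q\mid n}\big(1+\chi_d(q)+2\psi_m(q)\operatorname{Re}\chi_0(q)\big)=\sum_{g\mid n}\psi_m(g)\prod_{q\mid g}2\operatorname{Re}\chi_0(q)\prod_{q\mid n/g}\big(1+\chi_d(q)\big).
\]
The term $g=1$ is $r_F(n)$, the number of ideals of $F$ of norm $n$. Each $g>1$ is odd, squarefree, prime to $d$ and at most $X\le M^2$, and its coefficient is at most $2^{\omega(n)}$. By Lemma~\ref{lem:orth} the terms $g>1$ contribute $O(4^{\omega(n)}M^{1/2}X^{1/4}\log X)$ to the sum over $m$; summed over $n\le X$ and $k\mid d$, this is $O_{K_0,\epsilon}(M^{7/4+\epsilon})$. Thus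
\[
\sum_{m\in\mathcal M}|\mathcal S_m|=|\mathcal M|\big(J(X)-J(X/2)\big)+o(M^2),
\]
where $J(T)$ is the number of ideals of $F$ of odd squarefree norm at most $T$.

The Dirichlet series of $J$ has Euler factor $1+r_F(q)\alpha$ at odd $q$, where $\alpha=q^{-z}$, and $1$ at $q=2$. Write it as $\zeta_F(z)H(z)$. The factor of $\zeta_F^{-1}$ is $(1-\alpha)^2$, $1-\alpha^2$, $1-\alpha$ for $q$ split, inert, ramified, so the factor of $H$ at odd $q$ is
\[
(1+2\alpha)(1-\alpha)^2=1-3\alpha^2+2\alpha^3,\qquad1-\alpha^2,\qquad(1+\alpha)(1-\alpha)=1-\alpha^2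
\]
in the three cases, and at $q=2$, $z=1$ it is $\frac14$, $\frac34$, $\frac12$. Hence $H(z)=\sum_j\eta(j)j^{-z}$ converges absolutely for $\operatorname{Re}z>\frac12$. Since $1-\alpha^2\ge1-3\alpha^2+2\alpha^3$ for $0<\alpha<1$,
\[
4c_2\le H(1)\le1,\qquad\text{where }c_2=\frac1{16}\prod_{q\ge3}\big(1-3q^{-2}+2q^{-3}\big)>0 .
\]
From $J(T)/T=\sum_j\frac{\eta(j)}j\cdot\frac{\mathcal N_F(T/j)}{T/j}$, the facts $\mathcal N_F(T)\sim L_dT$ and $\mathcal N_F(T)\ll_FT$, and dominated convergence, we get $J(T)\sim H(1)L_dT$. So $\sum_m|\mathcal S_m|\sim\frac12H(1)\Omega$ with $2c_2\le\frac12H(1)\le\frac12$.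
\end{proof}

Had we required the norms to be prime to $d$, the factor of $H$ at an odd ramified prime would be $1-q^{-1}$, and $\prod_{q\mid d}(1-q^{-1})$ has no positive lower bound that holds for all $d$. This is why $\mathcal S_m$ keeps the ideals $\mathfrak Q_k$, and why Lemma~\ref{lem:chi0} removes the other ramified primes.

\section{Parametrizing collisions}\label{sec:param}

Let $(m,\mathfrak a,\mathfrak b)$ be counted by $E$, and write $K=K_m$. Choose $\gamma\in K^\times$ with $\mathfrak a=\gamma\mathfrak b$ and write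
\[
\gamma=\tfrac12\big(x+y\sqrt{m\delta_0}\big),\qquad x,y\in F .
\]
We may multiply $\gamma$ by any unit of $\mathcal O_F$. Write $\mathfrak b=\mathfrak b_1\mathfrak Q_k$ and $n=N\mathfrak b_1$. Since $n$ is squarefree, $\mathfrak b_1$ is a product of primes with distinct prime norms. So $\mathfrak n=\mathfrak b_1\cap\mathcal O_F=N_{K/F}\mathfrak b_1$ satisfies $\mathcal O_F/\mathfrak n=\mathcal O_K/\mathfrak b_1=\mathbb Z/n$ and $\mathfrak b_1\bar{\mathfrak b}_1=\mathfrak n\mathcal O_K$. The role of the integer $n$ of the model is played by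
\[
\mathfrak j=N_{K/F}\mathfrak b=\mathfrak n\mathfrak q_k,\qquad\mathfrak j\mathcal O_K=\mathfrak b\bar{\mathfrak b},\qquad N\mathfrak j=nk=N\mathfrak b .
\]
The goal is to describe $(x,y)$ by conditions in $F$ in which $m$ appears only through a congruence. Put $Y=4d/R$.

\medskip
\noindent\textbf{Step 1: $y\neq0$.} Suppose $\gamma\in F$, and let $\mathfrak Q\mid\mathfrak a\mathfrak b$ be a prime above the prime $\mathfrak q$ of $F$. As the norms are squarefree, all exponents in $\mathfrak a$ and $\mathfrak b$ are $0$ or $1$ and $N\mathfrak Q$ is prime, so $\mathfrak q$ is not inert in $K$. If $\mathfrak q$ ramifies, then $v_{\mathfrak Q}(\mathfrak a)-v_{\mathfrak Q}(\mathfrak b)=2v_{\mathfrak q}(\gamma)$ is even and lies in $\{-1,0,1\}$, so it is $0$. If $\mathfrak q=\mathfrak Q\bar{\mathfrak Q}$, the pair $(v_{\mathfrak Q},v_{\bar{\mathfrak Q}})$ lies in $\{(0,0),(1,0),(0,1)\}$ for $\mathfrak a$ and for $\mathfrak b$, since $N\mathfrak Q=N\bar{\mathfrak Q}$. The difference of the two pairs is $(v_{\mathfrak q}(\gamma),v_{\mathfrak q}(\gamma))$,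 and the only difference of two elements of that set with equal entries is $(0,0)$. Hence $\mathfrak a=\mathfrak b$, a contradiction.

\medskip
\noindent\textbf{Step 2: denominators.} Since $\gamma\mathfrak b$ is integral, $\gamma\in\mathfrak b^{-1}$. We claim that $x\in\mathfrak n^{-1}$. Indeed $x=\operatorname{Tr}_{K/F}\gamma$. Locally at a prime not dividing $\mathfrak q_k$ we have $\mathfrak b^{-1}=\mathfrak n^{-1}\bar{\mathfrak b}_1\subset\mathfrak n^{-1}\mathcal O_K$, whose trace lies in $\mathfrak n^{-1}$. At a prime dividing $\mathfrak q_k$, which is odd and ramified in $K/F$, the ideal $\mathfrak b^{-1}$ is locally $\mathfrak Q^{-1}$, the inverse different, whose trace is integral. So the ramified part $\mathfrak Q_k$ does not enlarge the lattice of $x$.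

Next, $\mathfrak j\mathfrak b^{-1}=\bar{\mathfrak b}$ is integral, so for $\alpha\in\mathfrak j$ we have $\alpha\gamma\in\mathcal O_K$ and $\alpha\gamma-\overline{\alpha\gamma}=\alpha y\sqrt{m\delta_0}$. By \eqref{eq:c}, $\alpha y\in\mathfrak c$. Hence $\mathfrak y=y\,\mathfrak j\,\mathfrak c^{-1}$ is a nonzero integral ideal of $F$; this is the analogue of $b$. Let $u=N\mathfrak y$.

\medskip
\noindent\textbf{Step 3: size.} Put $w_i=\sqrt{M|\delta_{0,i}|}\,|y_i|$ for $i=1,2$; we use $M$ rather than $m$ so that $w_i$ does not depend on $m$. Because $\delta_0$ is totally negative, the relative norm is a sum of squares at both real places: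
\[
N(\gamma)=\prod_{i=1,2}\tfrac14\big(x_i^2+m|\delta_{0,i}|y_i^2\big)\ge\tfrac1{16}(x_1^2+w_1^2)(x_2^2+w_2^2).
\]
This is where the CM hypothesis is used. On the other hand $N(\gamma)=N\mathfrak a/N\mathfrak b\le X/(nk)$. From $|N(y)|=u\,N\mathfrak c/(nk)$ and \eqref{eq:c},
\[
w_1w_2=MN(\delta_0)^{1/2}|N(y)|=\frac{MD_0}{d}\cdot\frac u{nk}=\frac{4u}{Y}\cdot\frac X{nk},
\]
since $MD_0/d=RX/d=4X/Y$. Dividing the inequality for $N(\gamma)$ by $(w_1w_2)^2$ and using $nk\le X$,
\begin{equation}\label{eq:size}
\Big(1+\frac{x_1^2}{w_1^2}\Big)\Big(1+\frac{x_2^2}{w_2^2}\Big)\le\frac{16X}{nk}\cdot\frac{Y^2(nk)^2}{16u^2X^2}\le\Big(\frac Yu\Big)^2 .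
\end{equation}
In particular $u\le Y$. (Had we chosen $X$ below $MD_0/(4d)$, the right side would be less than $1$; this is the range of repulsion mentioned in Section~\ref{sec:model}.) Since $X/2<nk\le X$,
\begin{equation}\label{eq:w}
4u/Y\le w_1w_2<8u/Y .
\end{equation}

\noindent\textbf{Step 4: units.} Let $\mathcal P$ be the set of pairs $(\mathfrak j,\mathfrak y)$ of nonzero integral ideals of $F$ such that $N\mathfrak j$ is odd, squarefree and in $(X/2,X]$, $N\mathfrak y\le Y$, and $\mathfrak y\mathfrak c\mathfrak j^{-1}$ is principal. Multiplying a generator $y$ of $\mathfrak y\mathfrak c\mathfrak j^{-1}$ by $\varepsilon_F$ multiplies $w_1/w_2$ by $\varepsilon_F^2$. So for each pair in $\mathcal P$ we can fix a generator $y=y(\mathfrak j,\mathfrak y)$ with $1\le w_1/w_2<\varepsilon_F^2$. Our collision gives a pair in $\mathcal P$, and after multiplying $\gamma$ by some $\pm\varepsilon_F^{\,l}$ its $y$ is the fixed generator. By \eqref{eq:w} and $1\le u\le Y$, the point $(w_1,w_2)$ lies in a compact subset of $(0,\infty)^2$ that depends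 only on $F$.

\medskip
\noindent\textbf{Step 5: the congruence.} To reduce $x$, $y$, $\delta_0$ modulo $\mathfrak n$ we must clear denominators, and the ideals involved need not be principal. They become principal in the ring $\mathcal O_{(\mathfrak n)}$ of elements of $F$ integral at all primes dividing $\mathfrak n$, a principal ideal domain with $\mathcal O_{(\mathfrak n)}/\mathfrak n\mathcal O_{(\mathfrak n)}=\mathbb Z/n$. For each $\mathfrak n$ fix generators $\nu$ of $\mathfrak n\mathcal O_{(\mathfrak n)}$ and $\lambda$ of $\mathfrak c\mathcal O_{(\mathfrak n)}$. As $(n,2d)=1$, the ideal $\mathfrak D_{K_0/F}=\mathfrak c^2\delta_0$ is prime to $\mathfrak n$, so $\lambda^2\delta_0$ is a unit of $\mathcal O_{(\mathfrak n)}$. Also $\nu y/\lambda$ generates $\mathfrak y\mathcal O_{(\mathfrak n)}$, because $\mathfrak q_k$ is prime to $\mathfrak n$. Define elements of $\mathbb Z/n$ by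
\[
\delta^*=\lambda^2\delta_0\bmod\mathfrak n,\qquad y^*=\nu y/\lambda\bmod\mathfrak n,\qquad x^*=\nu x\bmod\mathfrak n\quad(x\in\mathfrak n^{-1}).
\]
Here $\delta^*$ is a unit. The map $x\mapsto x^*$ is additive with kernel $\mathfrak n^{-1}\cap\mathcal O_{(\mathfrak n)}=\mathcal O_F$.

Let $\vartheta=\lambda\sqrt{m\delta_0}$. The order $\mathcal O_{(\mathfrak n)}[\vartheta]$ has discriminant $4m\lambda^2\delta_0$, which is $m$ times a unit because $n$ is odd. Since $m$ is squarefree and the primes dividing $n$ are unramified in $F$, this discriminant has valuation at most $1$ at each prime dividing $\mathfrak n$. The discriminant of an order differs from that of the maximal order by the square of an index, so $\mathcal O_{(\mathfrak n)}[\vartheta]$ is the integral closure of $\mathcal O_{(\mathfrak n)}$ in $K$. The reduction map $\mathcal O_K\to\mathcal O_K/\mathfrak b_1=\mathbb Z/n$ extends to this ring, is reduction modulo $\mathfrak n$ on $\mathcal O_{(\mathfrak n)}$, and is therefore determined by the image $t$ of $\vartheta$. Thus,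 given $m$ and $\mathfrak n$, the residue $t$ determines $\mathfrak b_1$, and $t^2=m\delta^*$. Locally at $\mathfrak n$ we have $\nu\gamma\in\nu\mathfrak b^{-1}=\bar{\mathfrak b}_1$, so $2\nu\bar\gamma=\nu x-(\nu y/\lambda)\vartheta$ reduces to $0$ modulo $\mathfrak b_1$:
\begin{equation}\label{eq:cong}
x^*=t\,y^*,\qquad t^2=m\delta^*\qquad\text{in }\mathbb Z/n .
\end{equation}

In the model we assumed $b$ prime to $n$; now we must allow a common factor. Let $\mathfrak g$ be the greatest common divisor of $\mathfrak y$ and $\mathfrak n$, and put $\mathfrak n=\mathfrak g\mathfrak n'$, $g=N\mathfrak g$, $n'=N\mathfrak n'$. Then $n=gn'$ with $(g,n')=1$, and $g\le u\le Y$. A prime $q\mid n$ divides $y^*$ exactly when the prime of $\mathfrak n$ above $q$ divides $\mathfrak y$, so $y^*\equiv0\pmod g$ and $y^*$ is a unit modulo $n'$. Modulo $g$, \eqref{eq:cong} says that $x^*\equiv0$, that is $x\in\mathfrak n^{-1}\mathfrak g=\mathfrak n'^{-1}$, and that $t$ is one of the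
\[
\sigma_g(m)=\#\{t\in\mathbb Z/g:\ t^2=m\delta^*\}
\]
square roots of $m\delta^*$. For $x\in\mathfrak n'^{-1}$ put $[x]=x^*\bmod n'$. If $[x]=0$ then $x^*=0$ in $\mathbb Z/n$, so $[\,\cdot\,]$ is injective on $\mathfrak n'^{-1}/\mathcal O_F$, a group of order $n'$; hence it is an isomorphism $\mathfrak n'^{-1}/\mathcal O_F\cong\mathbb Z/n'$. Modulo $n'$, \eqref{eq:cong} says that $t\equiv[x]/y^*$ and $m\equiv\kappa[x]^2$, where $\kappa=(\delta^*y^{*2})^{-1}\in(\mathbb Z/n')^\times$. The objects $w_i,g,n',\mathfrak n',[\,\cdot\,],\delta^*,\kappa$ depend only on the pair $(\mathfrak j,\mathfrak y)$.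

Conversely, $(\mathfrak j,\mathfrak y,x,m,t)$ determines $\mathfrak n$, $k$ and $y$, then $\mathfrak b=\mathfrak b_1\mathfrak Q_k$ and $\gamma$, and finally $\mathfrak a=\gamma\mathfrak b$. Dropping the condition that $m$ be squarefree, we have proved the following.

\begin{lemma}\label{lem:param}
$E\le\sum_{(\mathfrak j,\mathfrak y)\in\mathcal P}W_0(\mathfrak j,\mathfrak y)$, where $W_0(\mathfrak j,\mathfrak y)$ is the sum of $\sigma_g(m)$ over all pairs $(x,m)$ with $x\in\mathfrak n'^{-1}$ satisfying \eqref{eq:size}, $M<m\le2M$, $m\equiv1\pmod P$ and $m\equiv\kappa[x]^2\pmod{n'}$.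
\end{lemma}

\section{Counting collisions}\label{sec:count}

The expected size of $W_0$ is easy to guess. The lattice $\mathfrak n'^{-1}$ has density $n'/\sqrt d$, the region \eqref{eq:size} has area $O(1+\log(Y/u))$, there are $M/P$ values of $m$, the congruence holds with probability $1/n'$, and $\sigma_g$ has mean $1$. The factors $n'$ cancel. The logarithm comes from the long arms of the region along the axes.

\begin{lemma}\label{lem:W}
Uniformly for $(\mathfrak j,\mathfrak y)\in\mathcal P$ with $N\mathfrak y=u$,
\[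
W_0(\mathfrak j,\mathfrak y)\le\frac{64M}{P\sqrt d}\Big(1+\log\frac Yu\Big)+O_{K_0,\epsilon}\big(M^{1/2+\epsilon}\big).
\]
\end{lemma}

\begin{proof}
\emph{Smoothing.} For an integer $1\le u\le Y$ put $T=Y/u\ge1$. The compact set $\{(a,b):(1+a^2)(1+b^2)\le T^2\}$ lies in $|a|\le T$, $|b|\le T/\sqrt{1+a^2}$, so its area is at most
\[
\int_{-T}^T\frac{2T\,da}{\sqrt{1+a^2}}=4T\log\big(T+\sqrt{T^2+1}\big)\le4T\log\big((1+\sqrt2)T\big)\le4T(1+\log T).
\]
Fix $\Phi_u\in C_c^\infty(\mathbb R^2)$ with $\Phi_u\ge0$, $\Phi_u\ge1$ on this set, and $\int\Phi_u\le8T(1+\log T)$. These are finitely many functions depending only on $F$. Put $\Phi(x)=\Phi_u(x_1/w_1,x_2/w_2)$, so that $\hat\Phi(\xi)=w_1w_2\hat\Phi_u(w_1\xi_1,w_2\xi_2)$. By Step~4, $\hat\Phi(\xi)\ll_F(1+|\xi|)^{-4}$ uniformly in $(\mathfrak j,\mathfrak y)$, and by \eqref{eq:w},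
\[
\hat\Phi(0)=w_1w_2\int\Phi_u\le\frac{8u}Y\cdot\frac{8Y}u\Big(1+\log\frac Yu\Big)=64\Big(1+\log\frac Yu\Big).
\]
Detecting the congruence modulo $n'$ with additive characters gives $W_0\le\frac1{n'}\sum_{a\bmod n'}U(a)V(a)$, where
\[
U(a)=\sum_{x\in\mathfrak n'^{-1}}\Phi(x)\,e\Big(\frac{-a\kappa[x]^2}{n'}\Big),\qquad V(a)=\sum_{\substack{M<m\le2M\\m\equiv1\,(P)}}\sigma_g(m)\,e\Big(\frac{am}{n'}\Big).
\]
Since $nk>X/2$, $k\le d$ and $g\le Y$, we have $X/(2dY)<n'\le X$, so $n'\asymp_{K_0}M$. We also use twice that
\begin{equation}\label{eq:sigma}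
\sum_{m\bmod g}\sigma_g(m)=g ,
\end{equation}
which holds because $\delta^*$ is a unit, so that each $t$ modulo $g$ belongs to exactly one $m$.

\emph{The term $a=0$.} Apply \eqref{eq:poisson} to $\mathfrak l=\mathfrak n'^{-1}$, whose dual is $\mathfrak n'\mathfrak d^{-1}\subset\mathfrak d^{-1}$. A nonzero $\xi$ in the dual has $|\xi|^2\ge|\xi_1\xi_2|\ge n'/d$. For the fixed lattice $\mathfrak d^{-1}$ and $r\ge1$ we have $\sum_{|\xi|\ge r}|\xi|^{-4}\ll_Fr^{-2}$. Hence $U(0)=\frac{n'}{\sqrt d}\big(\hat\Phi(0)+O_F(1/n')\big)$. In $V(0)$ write $m=1+Pl$, where $l$ runs through at most $M/P+1$ consecutive integers. As $(g,P)=1$, a block of $g$ consecutive $l$ gives a complete residue system for $m$ modulo $g$ and contributes $g$ by \eqref{eq:sigma}; at most $(M/P+1)/g+1$ blocks are needed, so $V(0)\le M/P+1+Y$. The term $a=0$ is thus at most $\frac{64M}{P\sqrt d}(1+\log\frac Yu)+O_{K_0}(1)$.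

\emph{The sums $U(a)$, $a\ne0$.} Let $b=\gcd(a,n')<n'$. The phase depends only on the coset of $x$ modulo $\mathcal O_F$, so we apply \eqref{eq:poisson} to each coset, with $\mathfrak l=\mathcal O_F$. For $\xi\in\mathfrak d^{-1}$ the map $x\mapsto e(\operatorname{Tr}(\xi x))$ is a character of $\mathfrak n'^{-1}/\mathcal O_F\cong\mathbb Z/n'$, so it equals $e(l_\xi[x]/n')$ for some integer $l_\xi$. Therefore
\[
U(a)=\frac1{\sqrt d}\sum_{\xi\in\mathfrak d^{-1}}\hat\Phi(\xi)\,G_\xi,\qquad G_\xi=\sum_{r\bmod n'}e\Big(\frac{-a\kappa r^2+l_\xi r}{n'}\Big).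
\]
Expanding $|G_\xi|^2$ as a sum over $r$ and $r+j$,
\[
|G_\xi|^2=\sum_{j\bmod n'}e\Big(\frac{-a\kappa j^2+l_\xi j}{n'}\Big)\sum_{r\bmod n'}e\Big(\frac{-2a\kappa jr}{n'}\Big)\le n'\,\#\{j\bmod n':\ n'\mid2a\kappa j\}=n'b ,
\]
because $n'$ is odd and $\kappa$ is a unit, so the condition means $(n'/b)\mid j$. As $\sum_\xi|\hat\Phi(\xi)|\ll_F1$, we get $U(a)\ll_F\sqrt{bn'}$.

\emph{The sums $V(a)$, $a\ne0$.} Split $m$ into classes modulo $Pg$. On each class $\sigma_g(m)$ is constant, and the exponentials form a geometric progression with ratio $e(Pga/n')\ne1$, since $(Pg,n')=1$; such a sum is at most $\frac12\|Pga/n'\|^{-1}$. By \eqref{eq:sigma}, $|V(a)|\le\frac g2\|Pga/n'\|^{-1}$. For fixed $b$ write $a=ba'$; then $Pga'$ runs through distinct nonzero residues modulo $n'/b$, so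
\[
\sum_{a:\ \gcd(a,n')=b}\Big\|\frac{Pga}{n'}\Big\|^{-1}\le2\sum_{1\le j\le n'/(2b)}\frac{n'/b}{j}\ll\frac{n'}b\log n' .
\]
Altogether, with $g\le Y$,
\[
\frac1{n'}\sum_{a\neq0}|U(a)V(a)|\ll_F\frac1{n'}\sum_{b\mid n'}\sqrt{bn'}\cdot\frac{n'}b\log n'\le\tau(n')\sqrt{n'}\log n'\ll_{K_0,\epsilon}M^{1/2+\epsilon}.\qedhere
\]
\end{proof}

It remains to sum over $\mathcal P$. The sum over $\mathfrak j$ is long, of length $X\to\infty$ with $F$ fixed, so asymptotics apply. The sum over $\mathfrak y$ has length $Y$, which may be as small as about $\sqrt d/\log d$, and it must produce the factor $L_d$ that appears in $\Omega$. The trivial bound $r_F\le\tau$ would give $\log Y$ instead. Since $Y$ can lie below the P\'olya--Vinogradov range $\sqrt d\log d$, we use Burgess's bound.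

\begin{lemma}\label{lem:F}
There is an absolute constant $d_0$ such that for $d\ge d_0$ and $Y=4d/R$,
\[
\sum_{\mathfrak y\subset\mathcal O_F,\ N\mathfrak y\le Y}\Big(1+\log\frac Y{N\mathfrak y}\Big)\le5YL_d .
\]
\end{lemma}

\begin{proof}
By the class number formula $YL_d=8h_F\sqrt d\ge8\sqrt d$, and since $L_d\ll\log d$ also $Y\gg\sqrt d/\log d$. Let $S(x)=\sum_{k\le x}\chi_d(k)$, which is $O(x^{1/2}d^{1/5})$ by Burgess. Let $B=d^{9/20}\le T$. Splitting the pairs $(j,k)$ with $jk\le T$ according to $k\le B$ or $k>B$,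
\[
\mathcal N_F(T)=\sum_{k\le B}\chi_d(k)\Big\lfloor\frac Tk\Big\rfloor+\sum_{j\le T/B}\big(S(T/j)-S(B)\big).
\]
By partial summation $\sum_{k>B}\chi_d(k)/k\ll B^{-1/2}d^{1/5}=d^{-1/40}$, so the first sum is $TL_d+O(Td^{-1/40}+B)$. The second is $\ll d^{1/5}\big(T^{1/2}(T/B)^{1/2}+(T/B)B^{1/2}\big)\ll Td^{-1/40}$. For $T\ge d^{19/40}$ we have $B\le Td^{-1/40}$, so $\mathcal N_F(T)=TL_d+O(Td^{-1/40})$. Siegel's bound $L_d\gg d^{-1/50}$ gives $\mathcal N_F(T)\le2TL_d$ for $T\ge d^{19/40}$ and $d\ge d_0$. For smaller $T$ we use $\mathcal N_F(T)\le\sum_{k\le T}\tau(k)\le T(1+\log T)$. Enlarging $d_0$, we have $Y\ge d^{19/40}$, and writing $\log(Y/N\mathfrak y)=\int_{N\mathfrak y}^YdT/T$, the sum in the lemma equals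
\[
\mathcal N_F(Y)+\int_1^Y\mathcal N_F(T)\frac{dT}T\le2YL_d+2YL_d+O\big(d^{19/40}\log d\big)\le5YL_d ,
\]
the last step because $YL_d\ge8\sqrt d$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}(c)]
There are $O_F(1)$ ideals $\mathfrak y$ of norm at most $Y$. Given $\mathfrak y$, the ideal $\mathfrak j$ lies in the class of $\mathfrak y\mathfrak c$ and has norm at most $X$, so for large $M$ there are at most $3RX/\sqrt d$ choices. In particular $|\mathcal P|\ll_FX$, and the error terms of Lemma~\ref{lem:W} add up to $o(M^2)$. By Lemmas \ref{lem:param}, \ref{lem:W} and \ref{lem:F}, and $YR=4d$,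
\[
E\le\frac{3RX}{\sqrt d}\cdot\frac{64M}{P\sqrt d}\cdot5YL_d+o(M^2)=3840\,\frac MP\,L_dX+o(M^2).
\]
All dependence on $F$ other than $L_dX/P$ has canceled. Since $M/P\le2|\mathcal M|$, this is at most $7680\,\Omega+o(\Omega)$, and (c) holds with $C_3=7681$.
\end{proof}

This completes the proof of Proposition~\ref{prop:three}, and with it the proofs of Theorem~\ref{thm:lower} and Corollary~\ref{cor:answer}.

\begin{thebibliography}{1}
\bibitem{FLL} Linda Frey, Samuel Le Fourn, Elisa Lorenzo Garc\'ia, \emph{Explicit height estimates for CM curves of genus 2}, arXiv:2311.13403 (2023).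
\end{thebibliography}
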